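# Simple almost clopen subsets of $\mathbb N^*$ of type larger than $\mathfrak b$

## 1. Towers of partial functions

We write $\omega$ for $\mathbb N$ and $2=\{0,1\}$. As usual $a\subset^*b$ means that $a\setminus b$ is finite. The object on which everything turns is a long sequence of functions, each assigning $0$ or $1$ to some integers, each later one assigning a value to more integers than the earlier ones, up to finitely many errors.

**Definition 1.1.** A *partial function* is a function $h:\operatorname{dom}h\to 2$ with $\operatorname{dom}h\subset\omega$ co-infinite (the empty function is allowed). For partial functions $h,h'$ and $m<\omega$ write $h\subset_m h'$ if every $k\in\operatorname{dom}h$ with $k\ge m$ satisfies $k\in\operatorname{dom}h'$ and $h'(k)=h(k)$. Write $h\le^*h'$ if $h\subset_mh'$ for some $m$. Finally $h|m=h\cap(m\times 2)$ is the part of $h$ below $m$.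

Each relation $\subset_m$ is transitive, and $h\subset_mh'$ implies $h\subset_{m'}h'$ for $m'\ge m$. So $\le^*$ is transitive. The bookkeeping of the number $m$ will be the heart of the main argument.

**Example 1.2.** Let $h$ be constantly $1$ on the multiples of $4$. Let $h'$ be defined on the even numbers, with value $1$ on the positive multiples of $4$ and value $0$ on all other even numbers, so $h'(0)=0$. Then $h\subset_1h'$, but not $h\subset_0h'$. The undecided set of $h'$ is the set of odd numbers, which is contained in the undecided set of $h$.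

**Definition 1.3.** Let $\kappa$ be a regular infinite cardinal and $e$ a set of ordinals of order type $\kappa$. A *deciding tower* of length $\kappa$ is a sequence $\langle h_\gamma:\gamma\in e\rangle$ of partial functions such that, with $u_\gamma=\omega\setminus\operatorname{dom}h_\gamma$,

* (T1) $h_\gamma\le^*h_{\gamma'}$ for $\gamma<\gamma'$ in $e$;
* (T2) for $\gamma<\gamma'$ in $e$, each of the values $0,1$ is taken by $h_{\gamma'}$ infinitely often on $u_\gamma$;
* (T3) for every $s\subset\omega$ there is $\gamma\in e$ with $u_\gamma\subset^*s$ or $u_\gamma\subset^*\omega\setminus s$.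

By (T1) the infinite sets $u_\gamma$ are $\subset^*$-decreasing. By (T3) they shrink to a single free ultrafilter $x$. The sets $h_\gamma^{-1}(1)$ and $h_\gamma^{-1}(0)$ grow and divide all other free ultrafilters into two classes. Such a tower is for producing a subset of the space of free ultrafilters which is clopen except at the one point $x$, and whose structure is governed by a $\kappa$-chain. The next section makes this precise.

## 2. Almost clopen sets from towers

Let $\mathbb N^*=\beta\mathbb N\setminus\mathbb N$ be the space of free ultrafilters on $\omega$, and for $a\subset\omega$ let $a^*$ be the set of free ultrafilters containing $a$. We recall the standard facts. The sets $a^*$ form a base, each is clopen and compact, and every clopen set is of this form. We have $a^*\subset b^*$ iff $a\subset^*b$, $a^*=\emptyset$ iff $a$ is finite, $a^*\cap b^*=(a\cap b)^*$, and $\mathbb N^*\setminus a^*=(\omega\setminus a)^*$. There are no isolated points, since an infinite $a$ splits into two infinite sets.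

**Definition 2.1.** A set $A\subset\mathbb N^*$ is *almost clopen* if $A$ is the closure of an open subset of $\mathbb N^*$ and has a unique boundary point, denoted $x_A$. Its *almost clopen complement* is $B=\{x_A\}\cup(\mathbb N^*\setminus A)$.

The set $B$ is again almost clopen, with $x_B=x_A$. To check this, let $A=\overline U$ with $U$ open and $x=x_A$. The closure of the open set $\mathbb N^*\setminus A$ adds to it exactly the boundary of $A$, so it is $B$. The interior of $B$ contains $\mathbb N^*\setminus A$. If $x$ were interior to $B$, some open $W\ni x$ would satisfy $W\cap A=\{x\}$. As $x\in\overline U$, the set $W\cap U$ would be nonempty, so it would be $\{x\}$ and $x\in U\subset A$ would be interior to $A$, a contradiction. So $x$ is the unique boundary point of $B$.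

**Example 2.2.** A clopen set $a^*$ has empty boundary, so it is not almost clopen. A single point $\{y\}$ is not the closure of an open set, since there are no isolated points.

**Definition 2.3.** For $A\subset\mathbb N^*$ let $\mathcal I_A=\{a\subset\omega:a^*\subset A\}$. An almost clopen set $A$ is *simple of type $\kappa$*, where $\kappa$ is a regular infinite cardinal, if there is a strictly $\subset^*$-increasing sequence $\{a_\alpha:\alpha<\kappa\}\subset\mathcal I_A$ which is $\subset^*$-cofinal in $\mathcal I_A$. The type is then the cofinality of $(\mathcal I_A,\subset^*)$, so it is an invariant of $A$.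

**Proposition 2.4.** Let $\langle h_\gamma:\gamma\in e\rangle$ be a deciding tower of length $\kappa$, and put $a_\gamma=h_\gamma^{-1}(1)$, $b_\gamma=h_\gamma^{-1}(0)$, $u_\gamma=\omega\setminus(a_\gamma\cup b_\gamma)$. Then the sets $u_\gamma$, together with the cofinite sets, generate a free ultrafilter $x$. The sets
$$A=\{x\}\cup\bigcup_{\gamma\in e}a_\gamma^*,\qquad B=\{x\}\cup\bigcup_{\gamma\in e}b_\gamma^*$$
are almost clopen complements of each other, $x_A=x_B=x$, and both are simple of type $\kappa$.

*Proof.* **Step 1: relations between the sets.** By (T1), for $\gamma<\gamma'$ in $e$ we have $a_\gamma\subset^*a_{\gamma'}$, $b_\gamma\subset^*b_{\gamma'}$ and $u_{\gamma'}\subset^*u_\gamma$. Since $a_\delta\cap b_\delta=\emptyset$ for $\delta=\max(\gamma,\gamma')$, the set $a_\gamma\cap b_{\gamma'}$ is finite for all $\gamma,\gamma'$. By (T2), $a_{\gamma'}\cap u_\gamma$ and $b_{\gamma'}\cap u_\gamma$ are infinite for $\gamma<\gamma'$. As $u_\gamma$ is disjoint from $a_\gamma\cup b_\gamma$, both sequences are strictly $\subset^*$-increasing.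

**Step 2: the ultrafilter.** The $u_\gamma$ are infinite and $\subset^*$-decreasing, so with the cofinite sets they generate a proper filter containing all cofinite sets. By (T3) it is an ultrafilter.

**Step 3: a decomposition of $\mathbb N^*$.** Let $O_A=\bigcup_\gamma a_\gamma^*$ and $O_B=\bigcup_\gamma b_\gamma^*$. These are open, and they are disjoint because $a_\gamma\cap b_{\gamma'}$ is always finite. Neither contains $x$, since $u_\gamma\in x$ misses $a_\gamma$ and $b_\gamma$. If $y\ne x$ is a free ultrafilter, then some $u_\gamma\notin y$, so $a_\gamma\cup b_\gamma\in y$ and $y\in O_A\cup O_B$. Hence $\mathbb N^*=O_A\sqcup O_B\sqcup\{x\}$.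

**Step 4: closure and boundary.** Let $s\in x$, so $u_\gamma\subset^*s$ for some $\gamma$. Take $\gamma'>\gamma$ in $e$. The infinite sets $a_{\gamma'}\cap u_\gamma$ and $b_{\gamma'}\cap u_\gamma$ are $\subset^*s$, so $s^*$ meets both $O_A$ and $O_B$. Thus $A=O_A\cup\{x\}$ is contained in $\overline{O_A}$. Its complement $O_B$ is open, so $A=\overline{O_A}$. The interior of $A$ contains $O_A$ and not $x$, since every neighborhood of $x$ meets $O_B$. So $x$ is the unique boundary point. Hence $A$ is almost clopen and its complement is $\{x\}\cup O_B=B$.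

**Step 5: the type.** Let $a^*\subset A$. Then $x\notin a^*$, since $x$ is not interior to $A$. So the compact set $a^*$ is covered by the increasing family of open sets $a_\gamma^*$, whence $a^*\subset a_\gamma^*$ and $a\subset^*a_\gamma$ for some $\gamma$. Therefore $\langle a_\gamma:\gamma\in e\rangle$ is strictly increasing and cofinal in $\mathcal I_A$, and $A$ is simple of type $\kappa$. The argument for $B$ is symmetric. $\square$

**Example 2.5 (length $\omega_1$ under CH, by hand).** Assume CH and enumerate the subsets of $\omega$ as $\{s_\gamma:\gamma<\omega_1\}$. Let $h_0=\emptyset$. Given $h_\gamma$, one of $u_\gamma\cap s_\gamma$, $u_\gamma\setminus s_\gamma$ is infinite. Choose an infinite $v$ inside it with $u_\gamma\setminus v$ infinite, and let $h_{\gamma+1}\supset h_\gamma$ have domain $\omega\setminus v$ and take both values infinitely often on $u_\gamma\setminus v$.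

At a limit $\delta<\omega_1$ pick $\gamma_0<\gamma_1<\dots$ cofinal in $\delta$. Choose $m_0<m_1<\dots$ such that $h_{\gamma_i}\subset_{m_n}h_{\gamma_n}$ for $i\le n$ and $[m_n,m_{n+1})$ contains a point of $u_{\gamma_n}$. Let $h_\delta$ agree with $h_{\gamma_n}$ on $[m_n,m_{n+1})$, undefined where $h_{\gamma_n}$ is undefined, and let $h_\delta$ be undefined below $m_0$. If $k\ge m_i$ is in $\operatorname{dom}h_{\gamma_i}$ and $k\in[m_n,m_{n+1})$, then $n\ge i$, so $h_\delta(k)=h_{\gamma_n}(k)=h_{\gamma_i}(k)$. Thus $h_{\gamma_i}\subset_{m_i}h_\delta$, and the domain of $h_\delta$ is co-infinite.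

Now (T1) and (T3) are clear, and (T2) holds for $\gamma<\gamma'$ because it holds for $\gamma,\gamma+1$ and $h_{\gamma+1}\le^*h_{\gamma'}$. So CH gives a simple almost clopen set of type $\omega_1$.

## 3. The type and the cardinals $\mathfrak b$, $\mathfrak d$

For $f,g\in\omega^\omega$ write $f<^*g$ if $\{k:g(k)\le f(k)\}$ is finite. The *bounding number* $\mathfrak b$ is the least cardinality of a $<^*$-unbounded subset of $\omega^\omega$. The *dominating number* $\mathfrak d$ is the least cardinality of a $<^*$-cofinal subset. Recall that $\mathfrak b$ is regular and $\omega_1\le\mathfrak b\le\mathfrak d\le\mathfrak c$.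

It is known that the type of a simple almost clopen set is either $\mathfrak b$ or $\mathfrak d$. In Example 2.5 the type is $\omega_1=\mathfrak b$. The question, from Alan Dow and Saharon Shelah, "Asymmetric tie-points and almost clopen subsets of N*", arXiv:1801.02523 (2018), is whether the type can be greater than $\mathfrak b$. It can:

**Theorem 3.1.** Let $\lambda<\kappa$ be regular uncountable cardinals. There is a ccc forcing notion which forces $\mathfrak b=\lambda$, $\mathfrak d=\kappa$ and the existence of a simple almost clopen set $A\subset\mathbb N^*$ of type $\kappa>\mathfrak b$. Moreover, in the extension the almost clopen complement $B$ is also simple of type $\kappa$, and $x_A$ is generated by a $\subset^*$-decreasing sequence of length $\kappa$. If in addition $\mu=\mu^{\aleph_0}\ge\kappa$, one can also get $\mathfrak c=\mu$.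

For example, $\lambda=\aleph_1$, $\kappa=\aleph_2$ gives a simple almost clopen set of type $\aleph_2>\mathfrak b=\aleph_1$, consistently relative to ZFC alone.

By Proposition 2.4 it suffices to force $\mathfrak b=\lambda$, $\mathfrak d=\kappa$ and a deciding tower of length $\kappa$. Since $\mathfrak b\ge\omega_1$, a type greater than $\mathfrak b$ is at least $\omega_2$. So we must pass limit stages of uncountable cofinality, where the hand construction of Example 2.5 says nothing, and we must do so without raising $\mathfrak b$ to $\kappa$.

## 4. Two forcings: deciding sets and filling a limit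

Forcing notions are preorders with a top element, and $\max\emptyset=-1$. The ordinal $0$ is not a limit ordinal.

### Mathias–Prikry forcing

**Definition 4.1.** For a free ultrafilter $U$ (of some model), $\mathbb M(U)$ is the set of pairs $(s,u)$ with $s\in[\omega]^{<\omega}$, $u\in U$ and $\max s<\min u$. We put $(s',u')\le(s,u)$ iff $s$ is an initial segment of $s'$, $s'\setminus s\subset u$ and $u'\subset u$. The top is $(\emptyset,\omega)$.

If $H$ is generic, the real $d=\bigcup\{s:(s,u)\in H\}$ is infinite, because members of $U$ are infinite. It satisfies $d\subset^*u$ for all $u\in U$, because every $(s,v)$ extends to $(s,v\cap u)$. So $d$ decides every set of the model in the sense of (T3). If $|s|\le|s'|$, then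
$$(s,u),(s',u')\text{ are compatible}\iff s\text{ is an initial segment of }s'\text{ and }s'\setminus s\subset u. \tag{1}$$
Indeed, the right side makes $(s',u\cap u')$ a common extension. Conversely, if $(s'',u'')$ extends both, then $s$ and $s'$ are initial segments of $s''$, and $s'\setminus s\subset s''\setminus s\subset u$. By (1), compatibility in $\mathbb M(U)$ is the same as in $\mathbb M(U')$ for any $U'\supset U$. Finitely many conditions with the same stem have a common extension, so $\mathbb M(U)$ is $\sigma$-centered.

### The gap-filling poset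

At a limit stage we have a $\le^*$-increasing sequence of partial functions without last element and want an upper bound. A condition will be a finite piece $p$ of the future function, with the symbol $2$ for "undefined", together with a promise to follow one $h_\gamma$ from $|p|$ on.

**Definition 4.2.** Let $H=\langle h_\gamma:\gamma\in e\rangle$ be $\le^*$-increasing, where $e$ is a set of ordinals without maximum, $0\in e$ and $h_0=\emptyset$. Let $\mathbb Q(H)=3^{<\omega}\times e$, with $(q,\delta)\le(p,\gamma)$ iff
$$q\supseteq p,\quad\delta\ge\gamma,\quad q(k)=h_\gamma(k)\text{ for all }k\in\operatorname{dom}h_\gamma\cap[|p|,|q|),\quad h_\gamma\subset_{|q|}h_\delta .$$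

This is transitive. Let $(r,\varepsilon)\le(q,\delta)\le(p,\gamma)$ and $k\in\operatorname{dom}h_\gamma\cap[|p|,|r|)$. If $k<|q|$, then $r(k)=q(k)=h_\gamma(k)$. If $k\ge|q|$, then $h_\gamma\subset_{|q|}h_\delta$ gives $k\in\operatorname{dom}h_\delta$ and $r(k)=h_\delta(k)=h_\gamma(k)$. Finally $h_\gamma\subset_{|q|}h_\delta\subset_{|r|}h_\varepsilon$ gives $h_\gamma\subset_{|r|}h_\varepsilon$. The top is $(\emptyset,0)$, as $h_0=\emptyset$.

**Lemma 4.3.** Let $H$ be as in Definition 4.2.

* (Q1) Given $(p,\gamma)$, $\gamma'\in e$ and $n$, there is $(q,\delta)\le(p,\gamma)$ with $\delta=\max(\gamma,\gamma')$ and $|q|\ge n$. If $G$ is generic, $F=\bigcup\{p:(p,\gamma)\in G\}$ and $h_G=F{\restriction}F^{-1}\{0,1\}$, then $F\in3^\omega$, $h_G$ is a partial function, $h_\gamma\subset_{|p|}h_G$ whenever $(p,\gamma)\in G$, and $h_\gamma\le^*h_G$ for all $\gamma\in e$.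
* (Q2) If $h_\gamma,h_{\gamma'}$ agree on $(\operatorname{dom}h_\gamma\cap\operatorname{dom}h_{\gamma'})\setminus|p|$, then $(p,\gamma),(p,\gamma')$ are compatible.
* (Q3) In any model containing a partial function $h$ with $h_\gamma\le^*h$ for all $\gamma\in e$, the poset $\mathbb Q(H)$ is ccc.
* (Q4) If $e$ has a countable cofinal subset, $\mathbb Q(H)$ is ccc.

*Proof.* (Q1) Choose a length $|q|\ge n,|p|$ with $h_\gamma\subset_{|q|}h_\delta$. On the new points let $q$ equal $h_\gamma$ where defined and $2$ elsewhere. So $F$ is total. If $(p,\gamma)\in G$ and $k\in\operatorname{dom}h_\gamma\setminus|p|$, some $(q,\delta)\in G$ below $(p,\gamma)$ has $|q|>k$, and $F(k)=q(k)=h_\gamma(k)$. So $h_\gamma\subset_{|p|}h_G$. For each $\gamma'\in e$ the conditions with second coordinate $\ge\gamma'$ are dense, so $h_{\gamma'}\le^*h_G$. Finally $\omega\setminus\operatorname{dom}h_G=F^{-1}(2)$ is infinite. Given $(p,\gamma)$ and $n$, pick $k\ge n,|p|$ outside $\operatorname{dom}h_\gamma$ and extend as above with $\gamma'=\gamma$ to length greater than $k$. Then $q(k)=2$.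

(Q2) Say $\gamma\le\gamma'$, and choose $M\ge|p|$ with $h_\gamma\subset_Mh_{\gamma'}$. Let $q\supset p$ have length $M$, equal $h_\gamma\cup h_{\gamma'}$ where that is defined on $[|p|,M)$, and equal $2$ at the other points of $[|p|,M)$. Then $(q,\gamma')$ extends both conditions.

(Q3) The set $D=\{(p,\gamma):h_\gamma\subset_{|p|}h\}$ is dense: lengthen $p$ following $h_\gamma$, keeping $\gamma$. If $(p,\gamma),(p,\gamma')\in D$, then outside $|p|$ both $h_\gamma$ and $h_{\gamma'}$ agree with $h$, so the conditions are compatible by (Q2). So $D$ is a countable union of linked sets.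

(Q4) If $e_0\subset e$ is countable and cofinal, then $3^{<\omega}\times e_0$ is countable, and it is dense by (Q1). $\square$

## 5. Where a plain iteration stops

The obvious plan is one finite support iteration of length $\kappa$. At successor steps, force with $\mathbb M(U)$ for an ultrafilter $U$ containing the current undecided set $u$, and use the generic real to shrink $u$. At limits, force with $\mathbb Q(H)$. Two things go wrong.

**The chain condition at cofinality $\omega_1$.** At limits of cofinality $\omega$, (Q4) applies. At a limit of cofinality $\omega_1$ no upper bound of $H$ is available in advance, so (Q3) gives nothing, and for an arbitrary $H$ the poset need not be ccc. By the classical theorem of Hausdorff there are $\subset^*$-increasing sequences $\langle a_\gamma:\gamma<\omega_1\rangle$ and $\langle b_\gamma:\gamma<\omega_1\rangle$ with $a_\gamma\cap b_\gamma=\emptyset$ such that $\{\eta<\gamma:a_\gamma\cap b_\eta\subset n\}$ is finite for all $\gamma<\omega_1$, $n<\omega$. Replacing every set by its image under $k\mapsto2k$, we may assume that all of them consist of even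 numbers.

Let $h_0=\emptyset$ and let $h_{1+\gamma}$ be $1$ on $a_\gamma$ and $0$ on $b_\gamma$. This is a $\le^*$-increasing sequence of partial functions. Suppose $\mathbb Q(H)$ is ccc. Then $\omega_1$ is preserved, and $c=h_G^{-1}(1)$ satisfies $a_\gamma\subset^*c$ and $b_\gamma\cap c=^*\emptyset$ for all $\gamma$. There are $n$ and an uncountable $T\subset\omega_1$ with $a_\gamma\setminus c\subset n$ and $b_\gamma\cap c\subset n$ for $\gamma\in T$. Hence $a_\gamma\cap b_\eta\subset n$ for all $\gamma,\eta\in T$. If $\gamma\in T$ has infinitely many predecessors in $T$, this contradicts the property of the sequences. So this $\mathbb Q(H)$ is not ccc.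

**The size of $\mathfrak b$.** Call a free ultrafilter $U$ a *P-point* if for every partition $\{c_n\}$ of $\omega$ into sets $c_n\notin U$ there is $G\in U$ with every $G\cap c_n$ finite. Suppose $U$ is not a P-point, witnessed by $\{c_n\}$, and let $d$ be the generic real of $\mathbb M(U)$. For an increasing $g$ in the ground model the set $\bigcup_n\{k\in c_n:k\le g(n)\}$ is not in $U$, so $d\subset^*\bigcup_n\{k\in c_n:k>g(n)\}$. Also $d\cap c_n$ is finite for each $n$, since $\omega\setminus c_n\in U$, so $d$ meets infinitely many $c_n$. Let $f(n)=\min(d\cap c_{n'})$, where $n'\ge n$ is least with $d\cap c_{n'}\ne\emptyset$. For all but finitely many $n$ we get $f(n)>g(n')\ge g(n)$. So $f$ dominates the ground model.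

Non-P-points containing a given infinite $u$ exist. Partition $\omega$ into $\{c_n\}$ with every $c_n\cap u$ infinite, and extend the filter generated by $u$, the sets $\omega\setminus c_n$, and the complements of all sets meeting every $c_n$ in a finite set. This filter is proper, because $u$ is not covered by finitely many $c_n$ and one set meeting each $c_n$ finitely. If a ccc iteration of the plain form uses such ultrafilters cofinally often, then fewer than $\kappa$ functions in the final model appear at an earlier stage and are later dominated, so $\mathfrak b\ge\kappa$.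

The second problem is met by running $\lambda+1$ iterations in parallel, in the style of Blass–Shelah. There is a matrix of models $V_{\alpha,\beta}$ with rows $\alpha\le\lambda$ and columns $\beta\le\kappa$, with Cohen reals $c_\alpha\in V_{\alpha+1,\beta}$ that must remain unbounded over $V_{\alpha,\beta}$. The ultrafilters of different rows have to be chosen coherently (Section 7). The first problem is met by noticing that our $H$ is not arbitrary: its members at limit indices were themselves generic for gap-filling posets, and this genericity yields the chain condition (Section 9).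

## 6. Complete suborders and finite support iterations

The rows of the matrix must sit inside each other so that a generic of a higher row induces generics of the lower ones.

**Definition 6.1.** $P\lessdot P'$ means: $P\subset P'$, $\le_P\subset\le_{P'}$, and $G'\cap P$ is $P$-generic over $V$ whenever $G'$ is $P'$-generic over $V$. A *reduction* of $p'\in P'$ is a $p\in P$ such that every $q\le_Pp$ is compatible with $p'$ in $P'$.

**Lemma 6.2.** Let $P\subset P'$ and $\le_P\subset\le_{P'}$. Then $P\lessdot P'$ iff incompatibility in $P$ persists to $P'$ and every $p'\in P'$ has a reduction in $P$.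

*Proof.* Let $P\lessdot P'$. If $p_1,p_2\in P$ have a common extension in $P'$, they lie in a common $P'$-generic $G'$, hence in the filter $G'\cap P$, so they are compatible in $P$. If $p'$ had no reduction, $\{q\in P:q\perp p'\}$ would be dense in $P$, and a generic $G'\ni p'$ would meet it, which is impossible.

Conversely, assume the two conditions. Let $A$ be a maximal antichain of $P$ and $p'\in P'$ with reduction $p$. Choose $a\in A$ and $q\in P$ with $q\le p,a$. Then $q$, hence $a$, is compatible with $p'$. So maximal antichains of $P$ are predense in $P'$, and every generic $G'$ meets them. The set $G'\cap P$ is upward closed in $P$. It is directed: for $p_1,p_2\in G'\cap P$ the set $\{q\in P:q\le p_1,p_2\text{ or }q\perp p_1\text{ or }q\perp p_2\}$ is dense in $P$. Take a maximal antichain of $P$ inside it. Its element in $G'$ must lie below $p_1$ and $p_2$, since incompatibility persists. $\square$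

**Conventions on FS iterations.** A condition in a finite support (FS) iteration of length $\beta\ge1$ is a finite function $r$ with $0\in\operatorname{dom}r\subset\beta$. Here $r(0)\in Q_0$ for an actual poset $Q_0$, and for $0<\gamma\in\operatorname{dom}r$, $r(\gamma)$ is a $P_\gamma$-name with $r{\restriction}\gamma\Vdash r(\gamma)\in\dot Q_\gamma$. We put $r'\le r$ iff $\operatorname{dom}r'\supset\operatorname{dom}r$, $r'(0)\le r(0)$, and $r'{\restriction}\gamma\Vdash r'(\gamma)\le r(\gamma)$ for $0<\gamma\in\operatorname{dom}r$. If $\gamma\notin\operatorname{dom}r$, we read $r(\gamma)$ as the top element. Write $\operatorname{supp}(r)=\operatorname{dom}(r)$.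

All names $r(\gamma)$ are taken from $H(\chi)$ for a fixed regular $\chi>\kappa$. In our iterations the iterands after stage $0$ are trivial, or consist of pairs (finite object, real), or of elements of $3^{<\omega}\times\kappa$. Since the posets are ccc and contained in $H(\chi)$, every name for such an element is equivalent to one built from countably many conditions, which lies in $H(\chi)$. For $\gamma<\delta$ we have $P_\gamma\lessdot P_\delta$, with $r{\restriction}\gamma$ as a reduction of $r$.

If $P_\gamma\lessdot P'_\gamma$, every $P_\gamma$-name is a $P'_\gamma$-name with the same value under $G'\cap P_\gamma$ and $G'$. A statement about such names that $r\in P_\gamma$ forces over $P_\gamma$ holds in $V[G'\cap P_\gamma]$ whenever $r\in G'$. This makes the inclusions of underlying sets and orders in the next lemma clear.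

**Lemma 6.3.** (a) Let $P\lessdot P'$, let $\dot Q$ be a $P$-name and $\dot Q'$ a $P'$-name for forcing notions with the same top element. Suppose $P'$ forces: $\dot Q\subset\dot Q'$, $\le_{\dot Q}\subset\le_{\dot Q'}$, and every maximal antichain of $\dot Q$ lying in $V^P$ is a maximal antichain of $\dot Q'$. Then $P*\dot Q\lessdot P'*\dot Q'$.

(b) Let $\langle P_\gamma\rangle_{1\le\gamma\le\delta}$, $\langle P'_\gamma\rangle_{1\le\gamma\le\delta}$ be FS iterations, $\delta$ limit, with $P_\gamma\lessdot P'_\gamma$ for $\gamma<\delta$ and the iterands of the first forced (by $P'_\gamma$) to be suborders of those of the second, with the same top. Then $P_\delta\lessdot P'_\delta$.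

*Proof.* (a) Let $G'*H'$ be generic for $P'*\dot Q'$. Then $G=G'\cap P$ is generic. The set $H=H'\cap\dot Q[G]$ meets every maximal antichain of $\dot Q[G]$ lying in $V[G]$, and it is upward closed in $\dot Q[G]$. Incompatible elements of $\dot Q[G]$ remain incompatible in $\dot Q'[G']$, since they extend to a maximal antichain in $V[G]$. So $H$ is directed, by the argument at the end of the proof of Lemma 6.2, and is a $V[G]$-generic filter. Thus $(G'*H')\cap(P*\dot Q)=G*H$ is generic.

(b) We check Lemma 6.2. If two conditions of $P_\delta$ are incompatible, they are incompatible in some $P_\gamma$, $\gamma<\delta$, containing both, hence in $P'_\gamma$, hence in $P'_\delta$ (restrict a common extension to $\gamma$). Let $p'\in P'_\delta$, say $p'\in P'_\gamma$, with reduction $p\in P_\gamma$. If $q\in P_\delta$, $q\le p$, choose $r'\in P'_\gamma$ below $q{\restriction}\gamma$ and $p'$. Then $r'^\frown q{\restriction}[\gamma,\delta)$ is a condition of $P'_\delta$: inductively its restriction to $\varepsilon$ lies below $q{\restriction}\varepsilon$, so it forces $q(\varepsilon)\in\dot Q_\varepsilon\subset\dot Q'_\varepsilon$.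 It extends $q$ and $p'$. So $p$ is a reduction of $p'$ to $P_\delta$. $\square$

## 7. Extending an ultrafilter from row to row

Say that $c\in\omega^\omega$ is *unbounded over* a model $M$ if for each $g\in M\cap\omega^\omega$ there are infinitely many $k$ with $c(k)>g(k)$. At a Mathias–Prikry step, we are given ultrafilters $U_\xi$ of the lower rows and must find an ultrafilter $U$ of the next row. Conclusion (1) of the next lemma makes the posets nest; conclusion (2) keeps $c$ unbounded.

**Lemma 7.1.** Let $\langle M_\xi:\xi<\eta\rangle$ $(\eta>0)$ be an increasing sequence of transitive models of ZFC contained in such a model $N$. Let $U_\xi\in M_\xi$ be a free ultrafilter of $M_\xi$, with $U_\xi\subset U_{\xi'}$ for $\xi<\xi'$, and suppose every maximal antichain $A\in M_\xi$ of $\mathbb M(U_\xi)$ is maximal in $\mathbb M(U_{\xi'})$. Suppose $N$ contains the sequence $\langle U_\xi:\xi<\eta\rangle$ and the sequence of the sets of maximal antichains of $\mathbb M(U_\xi)$ in $M_\xi$. If $\eta=\alpha+1$, let moreover $c\in N\cap\omega^\omega$ be unbounded over $M_\alpha$, and let $N$ contain the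 set of nice $\mathbb M(U_\alpha)$-names in $M_\alpha$ for elements of $\omega^\omega$ together with the forcing relation for them. Then in $N$ there is an ultrafilter $U\supset\bigcup_\xi U_\xi$ such that

1. for $\xi<\eta$, every maximal antichain $A\in M_\xi$ of $\mathbb M(U_\xi)$ is maximal in $\mathbb M(U)$;
2. if $\eta=\alpha+1$: for every $\mathbb M(U_\alpha)$-name $\dot f\in M_\alpha$ for an element of $\omega^\omega$, every $n$, and every $(s,X)\in\mathbb M(U)$, there are $k>n$, $j<c(k)$ and $(s',w)\in\mathbb M(U_\alpha)$ forcing (over $M_\alpha$) $\dot f(k)=j$, such that $(s,X)$ and $(s',w)$ have a common extension in $\mathbb M(U)$.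

*Proof.* In (2) it suffices to consider nice names.

**Step 1: the sets that $U$ must avoid.** Let $A\in M_\xi$ be a maximal antichain of $\mathbb M(U_\xi)$ and $s\in[\omega]^{<\omega}$. Call a finite $t$ *good for $(s,A)$* if there are $t'\subset t\cap(\max s,\omega)$ and $(s_a,u_a)\in A$ with $s_a$ an initial segment of $s\cup t'$ and $(s\cup t')\setminus s_a\subset u_a$. Call $X\subset\omega$ in $N$ *bad for $(s,A)$* if $X$ has no finite subset good for $(s,A)$.

If $\eta=\alpha+1$ and $\dot f,s,n$ are as in (2), call a finite $t$ *$(k,j)$-good for $(s,\dot f)$* if there are $t'\subset t\cap(\max s,\omega)$, $j'\le j$ and $w\in U_\alpha$ such that $(s\cup t',w)\in\mathbb M(U_\alpha)$ forces $\dot f(k)=j'$. Call $X$ *bad for $(s,\dot f,n)$* if there are no $k>n$, $j<c(k)$ and finite $t\subset X$ which is $(k,j)$-good for $(s,\dot f)$. Goodness passes to finite supersets of $t$ and to larger $j$.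

**Step 2: avoiding bad sets suffices.** Suppose $U\supset\bigcup_\xi U_\xi$ is an ultrafilter in $N$ without bad members. For (1), let $(s,X)\in\mathbb M(U)$ and let $t\subset X$ be good for $(s,A)$ via $t'$ and $(s_a,u_a)$. Then $(s\cup t',\,X\cap u_a\setminus(\max(s\cup t')+1))$ extends both $(s,X)$ and $(s_a,u_a)$. Since $A$ remains an antichain by (1) of Section 4, it is maximal in $\mathbb M(U)$. For (2), $X$ is not bad for $(s,\dot f,n)$, so there are $k>n$, $j<c(k)$ and a finite $t\subset X$ which is $(k,j)$-good via $t'$, $j'\le j$, $w$. Then $(s\cup t',w)\in\mathbb M(U_\alpha)$ forces $\dot f(k)=j'<c(k)$, and $(s\cup t',X\cap w)$ extends both $(s,X)$ and $(s\cup t',w)$.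

So it suffices to show that no finite union of bad sets covers a $u\in\bigcup_\xi U_\xi$. Then $\bigcup_\xi U_\xi$ and the complements of bad sets generate a proper filter in $N$, and we extend it to an ultrafilter in $N$.

**Step 3: a tree in the smaller model.** The difficulty is that the bad sets belong to $N$, while $U_\xi$ can only speak about sets of $M_\xi$. We replace the cover by all possible finite colorings. Suppose $u\subset\bigcup_{i\in I}X_i$, $I=I_1\sqcup I_2$ finite, $X_i$ bad for $(s_i,A_i)$ if $i\in I_1$ and for $(s_i,\dot f_i,n_i)$ if $i\in I_2$, where $I_2=\emptyset$ unless $\eta$ is a successor. Choose $\xi<\eta$ with $u\in U_\xi$ and all $A_i\in M_\xi$, large enough that each $A_i$ is maximal in $\mathbb M(U_\xi)$; take $\xi=\alpha$ if $\eta=\alpha+1$. Removing a finite set from $u$, assume $\min u>\max s_i$ for all $i$. Fix $\varphi:u\to I$ in $N$ with $\varphi^{-1}(i)\subset X_i$.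

Work in $M_\xi$ and fix $k$. Let $T^k_m$ be the set of maps $\psi:u\cap m\to I$ such that no $\psi^{-1}(i)$, $i\in I_1$, is good for $(s_i,A_i)$, and no $\psi^{-1}(i)$, $i\in I_2$, is $(k,m)$-good for $(s_i,\dot f_i)$. By monotonicity, $\psi\in T^k_m$ and $m'<m$ imply $\psi{\restriction}(u\cap m')\in T^k_{m'}$.

**Step 4: some level is empty.** Suppose $T^k_m\ne\emptyset$ for all $m$. The tree with $m$-th level $\{m\}\times T^k_m$, ordered by restriction, has finite nonempty levels. König's lemma in $M_\xi$ gives $\psi:u\to I$ in $M_\xi$ with $\psi{\restriction}(u\cap m)\in T^k_m$ for all $m$. Now $\psi$ is a partition of $u$ in $M_\xi$, so some $Y=\psi^{-1}(i)$ is in $U_\xi$.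

If $i\in I_1$, then $(s_i,Y)$ has a common extension $(s'',w)$ with some $(s_a,u_a)\in A_i$. So $s''\setminus s_i\subset Y$ is good for $(s_i,A_i)$, and so is $Y\cap m$ for large $m$, contradicting $\psi{\restriction}(u\cap m)\in T^k_m$. If $i\in I_2$ (so $\xi=\alpha$), some extension $(s_i\cup t',w)$ of $(s_i,Y)$ in $\mathbb M(U_\alpha)$ decides $\dot f_i(k)=j'$. Then $t'$ witnesses that $Y\cap m$ is $(k,m)$-good for $m>\max t'$, $m\ge j'$, again a contradiction.

So there is a least $g(k)$ with $T^k_{g(k)}=\emptyset$, and $g\in M_\xi$.

**Step 5: using $c$.** Back in $N$, if $I_2\ne\emptyset$ choose $k>\max_{i\in I_2}n_i$ with $c(k)>g(k)$; this is possible since $g\in M_\alpha$. Otherwise let $k$ be arbitrary. Let $m=g(k)$. The finite map $\varphi{\restriction}(u\cap m)$ is in $M_\xi$ and not in $T^k_m=\emptyset$. So for some $i$ the finite set $\varphi^{-1}(i)\cap m\subset X_i$ is good for $(s_i,A_i)$, or is $(k,g(k))$-good for $(s_i,\dot f_i)$ with $k>n_i$ and $g(k)<c(k)$. This contradicts the badness of $X_i$. $\square$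

## 8. The matrix

Let $E=\{\delta+2j\}$ and $O=\{\delta+2j+1\}$, where $\delta<\kappa$ is a limit or $0$ and $j<\omega$. Elements of $E$ that are neither $0$ nor limits are called *nonlimit*. For nonlimit $\gamma=\delta+2j+2\in E$ put $\gamma^-=\delta+2j\in E$; note that $E\cap(\gamma^-,\gamma)=\emptyset$. Fix a map $\beta\mapsto\alpha_\beta$ from $O$ to $\lambda$ taking each value cofinally often in $\kappa$.

By recursion on $\beta$ with $1\le\beta\le\kappa$ we define, simultaneously for all $\alpha\le\lambda$, FS iterations with $P_{\alpha,1}=Q_{\alpha,0}=\mathrm{Fn}(\alpha\times\omega,\omega)$, adding Cohen reals $c_\xi$ for $\xi<\alpha$, and $P_{\alpha,\beta+1}=P_{\alpha,\beta}*\dot Q_{\alpha,\beta}$ for $\beta\ge1$. Write $G_{\alpha,\beta}=G_{\lambda,\beta}\cap P_{\alpha,\beta}$ and $V_{\alpha,\beta}=V[G_{\alpha,\beta}]$. Along the way we define $h_\gamma\in V_{0,\gamma+1}$ for $\gamma\in E$, starting with $h_0=\emptyset$, and let $u_\gamma=\omega\setminus\operatorname{dom}h_\gamma$. The inductive hypotheses at $\beta\ge1$ are: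

* (I1) $P_{\alpha,\beta}\lessdot P_{\alpha',\beta}$ for $\alpha<\alpha'\le\lambda$;
* (I2) every $P_{\alpha,\beta}$ is ccc;
* (I3) $\bigcup_{\alpha<\lambda}P_{\alpha,\beta}$ is dense in $P_{\lambda,\beta}$;
* (I4) for $\alpha<\lambda$, $c_\alpha$ is unbounded over $V_{\alpha,\beta}$;
* (I5) $\langle h_\gamma:\gamma\in E\cap\beta\rangle$ is a $\le^*$-increasing sequence of partial functions.

**Names for reals.** By (I1)–(I3), every $P_{\lambda,\beta}$-name $\dot x$ for a real is equivalent to a $P_{\alpha,\beta}$-name for some $\alpha<\lambda$. For each $n$ choose a maximal antichain $A_n$ of $P_{\lambda,\beta}$ contained in the dense set of those elements of $\bigcup_{\alpha<\lambda}P_{\alpha,\beta}$ that decide $\dot x(n)$. Each $A_n$ is countable and $\mathrm{cf}\,\lambda>\omega$, so some $P_{\alpha,\beta}$ with $\alpha<\lambda$ contains all $A_n$. Compatibility is the same in $P_{\alpha,\beta}$ and $P_{\lambda,\beta}$, so the $A_n$ are maximal antichains of $P_{\alpha,\beta}$, and they define the required name.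

The iterands at $\beta\ge1$ are as follows.

**Limit $\beta$ (filling the gap).** $\dot Q_{\alpha,\beta}=\mathbb Q_\beta:=\mathbb Q(\langle h_\gamma:\gamma\in E\cap\beta\rangle)\in V_{0,\beta}$, the same for every $\alpha\le\lambda$. Let $F_\beta,h_\beta$ be the generic objects of (Q1).

**Nonlimit $\beta\in E$ (deciding sets).** By recursion on $\alpha\le\lambda$ choose $P_{\alpha,\beta}$-names for ultrafilters $U_{\alpha,\beta}\in V_{\alpha,\beta}$, using the maximum principle. $U_{0,\beta}$ is any free ultrafilter of $V_{0,\beta}$ containing $u_{\beta^-}$. For $\alpha>0$ apply Lemma 7.1 in $N=V_{\alpha,\beta}$ with $\eta=\alpha$, $M_\xi=V_{\xi,\beta}$ and, if $\alpha=\alpha_0+1$, $c=c_{\alpha_0}$, which is unbounded over $V_{\alpha_0,\beta}$ by (I4). The lemma applies: $N$ contains $G_{\alpha,\beta}$, hence $\langle G_{\xi,\beta}:\xi<\alpha\rangle$, and it has the sequence of names for the $U_{\xi,\beta}$, so it contains all the sequences required. The hypothesis on antichains for $\xi<\xi'<\alpha$ is conclusion (1) of the lemma at stage $\xi'$. Put $\dot Q_{\alpha,\beta}=\mathbb M(U_{\alpha,\beta})$.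

The generic real $d_\beta$ is the same for all rows. The stems in the row-$0$ generic filter are initial segments, of unbounded length, of the row-$\lambda$ real. So $d_\beta\in V_{0,\beta+1}$. Put $u_\beta=d_\beta\cap u_{\beta^-}$, and let $h_\beta$ with domain $\omega\setminus u_\beta$ extend $h_{\beta^-}$ by
$$h_\beta(k)=|d_\beta\cap k|\bmod2\qquad(k\in u_{\beta^-}\setminus d_\beta). \tag{2}$$
Thus $h_{\beta^-}\subset_0h_\beta$, and $h_\beta|m$ is determined by $h_{\beta^-}|m$ and $d_\beta\cap m$. Since $u_{\beta^-}\in U_{0,\beta}$, we have $d_\beta\subset^*u_{\beta^-}$, so $u_\beta$ is infinite.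

**$\beta\in O$ (raising $\mathfrak b$ to $\lambda$).** Let $R_\beta$ be the Hechler forcing of $V_{\alpha_\beta,\beta}$. Its conditions are pairs $(s,f)$ with $s\in\omega^{<\omega}$ and $f\in\omega^\omega\cap V_{\alpha_\beta,\beta}$; $(s',f')\le(s,f)$ iff $s'\supseteq s$, $f'\ge f$ everywhere, and $s'(k)\ge f(k)$ for $|s|\le k<|s'|$. The top is $(\emptyset,0)$. The generic function $e_\beta=\bigcup s$ dominates $V_{\alpha_\beta,\beta}\cap\omega^\omega$. Put $\dot Q_{\alpha,\beta}=R_\beta$ if $\alpha>\alpha_\beta$, and $\dot Q_{\alpha,\beta}=\{1_{R_\beta}\}$ if $\alpha\le\alpha_\beta$.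

The parity in (2) serves (T2):

**Lemma 8.1.** At nonlimit $\gamma\in E$, each of $0,1$ is taken by $h_\gamma$ infinitely often on $u_{\gamma^-}\setminus d_\gamma$.

*Proof.* We use density in row $0$. Let $(s,u)\in\mathbb M(U_{0,\gamma})$, where we may assume $u\subset u_{\gamma^-}$, and let $i<2$, $n<\omega$. Moving one element of $u$ into the stem if needed, assume $|s|\equiv i\pmod2$. Choose $k<k'$ in the remaining $u$ with $k>n$, and pass to $(s\cup\{k'\},u\setminus(k'+1))$. This forces $k\in u_{\gamma^-}\setminus d_\gamma$ and $d_\gamma\cap k=s$, so $h_\gamma(k)=i$. $\square$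

## 9. The gap-filling posets are ccc

**Proposition 9.1.** Let $\beta<\kappa$ be a limit ordinal and assume (I1)–(I5) at all stages $\le\beta$. Then $\mathbb Q_\beta$ is ccc in $V_{\alpha,\beta}$ for every $\alpha\le\lambda$.

Fix $\alpha\le\lambda$ and write $P_\tau=P_{\alpha,\tau}$. By (I2) cofinalities are as in $V$.

**The easy cofinalities.** If $\mathrm{cf}\,\beta=\omega$, use (Q4). Let $\mathrm{cf}\,\beta>\omega_1$. In $V_{\alpha,\beta}$, the second coordinates of an antichain of size $\omega_1$ lie below some limit $\sigma<\beta$. It would be an uncountable antichain of $\mathbb Q_\sigma$, since $\mathbb Q_\sigma$ is a suborder of $\mathbb Q_\beta$ and so compatibility in $\mathbb Q_\sigma$ implies compatibility in $\mathbb Q_\beta$. But $h_\sigma\in V_{\alpha,\beta}$, so $\mathbb Q_\sigma$ is ccc there by (Q3).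

**What must be done at cofinality $\omega_1$.** Suppose conditions $r_\xi\in P_\beta$ decide members $(p,\gamma_\xi)$ of an alleged antichain, $\xi<\omega_1$. By (Q2) we need a common extension of some $r_\xi,r_{\xi'}$ forcing $h_{\gamma_\xi}$ and $h_{\gamma_{\xi'}}$ to agree beyond $|p|$. There is an index $\beta_{\xi'}$ between $\gamma_\xi$ and most of what $r_{\xi'}$ talks about, and $h_{\beta_{\xi'}}$ is generic for $\mathbb Q_{\beta_{\xi'}}$. So we may make it promise to follow $h_\varepsilon$ from a number $m$ on, where $\varepsilon$ is the largest index in $r_\xi$. The function $h_{\beta_{\xi'}}$ then carries the information of $h_{\gamma_\xi}$ up to $h_{\gamma_{\xi'}}$. This strengthens the promise already made by $r_{\xi'}$ at $\beta_{\xi'}$, and it does so legitimately only if that old promise refers to an index in the common root of $r_\xi$ and $r_{\xi'}$. We therefore arrange that all promises start at the same number $m$ and refer to the immediately preceding index of the condition, and that at $\beta_{\xi'}$ the preceding index lies in a fixed club, so that Fodor's lemma makes it constant.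

Let $\mathrm{cf}\,\beta=\omega_1$ from now on. Fix a strictly increasing continuous cofinal sequence $\langle\beta_\xi:\xi<\omega_1\rangle$ of limit ordinals in $\beta$. Let $Z=\{\beta_\xi:\xi<\omega_1\}\subset E$ and $Z'=\{\beta_\xi:\xi\text{ limit}\}$. For $r\in P_\tau$, $1\le\tau\le\beta$, let $e(r)=E\cap\operatorname{supp}(r)$; it contains $0$.

**Definition 9.2.** $r$ is *$m$-good* if

* (a) for limit $\varepsilon\in e(r)$, $r(\varepsilon)$ is an actual pair $(p_\varepsilon,\delta_\varepsilon)$ with $|p_\varepsilon|=m$ and $\delta_\varepsilon=\max(e(r)\cap\varepsilon)$;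
* (b) for nonlimit $\gamma\in e(r)$: $\gamma^-\in e(r)$, and $r(\gamma)=(s,\dot u)$ with an actual $s\subset m$ and $r{\restriction}\gamma\Vdash\dot u\subset[m,\omega)$;
* (c) for $\varepsilon\in e(r)\cap Z'$: $\max(\operatorname{supp}(r)\cap\varepsilon)\in Z$.

For instance, $r=\{(0,r(0)),(\omega,(p,0))\}$ satisfies (a) and (b) for $m=|p|$. If $\omega\notin Z'$, it is $m$-good; it forces $F_\omega{\restriction}m=p$.

**Lemma 9.3.** Let $r$ be $m$-good.

* (i) For $\gamma<\gamma'$ in $e(r)$, $r{\restriction}(\gamma'+1)\Vdash h_\gamma\subset_mh_{\gamma'}$.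
* (ii) For $\gamma\in e(r)$, $r{\restriction}(\gamma+1)$ decides $h_\gamma|m$.

*Proof.* (i) By transitivity of $\subset_m$ it suffices to treat consecutive elements of $e(r)$. If $\gamma'$ is limit, then $r(\gamma')=(p_{\gamma'},\gamma)$ with $|p_{\gamma'}|=m$ by (a), and (Q1) gives $h_\gamma\subset_mh_{\gamma'}$. If $\gamma'$ is nonlimit, then $\gamma'^-\in e(r)$ by (b) and $E\cap(\gamma'^-,\gamma')=\emptyset$, so $\gamma=\gamma'^-$, and $h_{\gamma'^-}\subset_0h_{\gamma'}$.

(ii) By induction on $\gamma$. We have $h_0=\emptyset$. For limit $\gamma$, $F_\gamma{\restriction}m=p_\gamma$. For nonlimit $\gamma$, $d_\gamma\cap m=s$, and $h_\gamma|m$ is determined by this and $h_{\gamma^-}|m$, which is decided by $r{\restriction}(\gamma^-+1)$. $\square$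

**Lemma 9.4 (good conditions are dense).** For $1\le\tau\le\beta$, $r\in P_\tau$, finite $F\subset E\cap\tau$ and $m_0<\omega$, there are $m\ge m_0$ and an $m$-good $r'\le r$ in $P_\tau$ with $F\subset e(r')$.

*Proof.* Induction on $\tau$. Let $t=\max(F\cup\operatorname{supp}(r))$. If $t=0$, then $r'=r$ and $m=m_0$ work. Let $t>0$. Since $r\in P_{t+1}$ and $F\subset t+1\le\tau$, we may assume $\tau=t+1$. So the lemma holds for all $\tau'$ with $1\le\tau'\le t$.

**Case $t\in O$.** Then $t\in\operatorname{supp}(r)$ and $F\subset t$. Apply the lemma in $P_t$ to $r{\restriction}t,F,m_0$ to get $r''$, and let $r'=r''^\frown r(t)$. Goodness puts no condition on coordinate $t$.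

**Case $t\in E$ nonlimit.** Let $r_0\le r{\restriction}t$ in $P_t$ decide the stem $s$ of $r(t)=(s,\dot u)$, which is $(\emptyset,\omega)$ if $t\notin\operatorname{supp}(r)$. Apply the lemma in $P_t$ to $r_0$, $(F\cap t)\cup\{t^-\}$ and $\max(m_0,\max s+1)$, obtaining an $m$-good $r''$. Let $r'=r''^\frown(s,\dot u\setminus m)$. Then $s\subset m$ and (b) holds at $t$; also $(s,\dot u\setminus m)$ is forced to extend $(s,\dot u)$.

**Case $t$ limit.** Let $r_0\le r{\restriction}t$ in $P_t$ decide $r(t)=(p,\delta)$, which is $(\emptyset,0)$ if $t\notin\operatorname{supp}(r)$. If $t\in Z'$, choose $z\in Z\cap t$ above $\delta$, $F\cap t$ and $\operatorname{supp}(r_0)$; this is possible because $Z\cap t$ is cofinal in $t$ by continuity. Then apply the lemma in $P_{z+1}$ to $r_0$, $(F\cap t)\cup\{\delta,z\}$ and $\max(m_0,|p|)$. If $t\notin Z'$, apply it in $P_t$ to $r_0$, $(F\cap t)\cup\{\delta\}$ and $\max(m_0,|p|)$. We get an $m$-good $r''$. Let $\delta'=\max e(r'')\ge\delta$. If $t\in Z'$, then $\delta'=z=\max\operatorname{supp}(r'')$, as required by (c) at $t$.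

By Lemma 9.3(ii), $r''$ decides $h_\delta|m$. Let $p'\supset p$ have length $m$ and take on $[|p|,m)$ the values of $h_\delta$ where defined and $2$ elsewhere. By Lemma 9.3(i), $r''\Vdash h_\delta\subset_mh_{\delta'}$. So $r''\Vdash(p',\delta')\le(p,\delta)$. Let $r'=r''^\frown(p',\delta')$. Then (a) holds at $t$. $\square$

*Proof of Proposition 9.1 for $\mathrm{cf}\,\beta=\omega_1$.* Suppose $r^*\in P_\beta$ forces $\langle\dot q_\xi:\xi<\omega_1\rangle$ to be pairwise incompatible in $\mathbb Q_\beta$.

**Step 1: good conditions.** For limit $\xi<\omega_1$, first extend $r^*$ to decide $\dot q_\xi=(p_\xi,\gamma_\xi)$, and then apply Lemma 9.4. This gives an $m_\xi$-good $r_\xi\le r^*$ with $r_\xi\Vdash\dot q_\xi=(p_\xi,\gamma_\xi)$, $m_\xi\ge|p_\xi|$ and $\gamma_\xi,\beta_\xi\in e(r_\xi)$. Since $\beta_\xi\in Z'$, (c) gives $\max(\operatorname{supp}(r_\xi)\cap\beta_\xi)=\beta_{\zeta(\xi)}$ for some $\zeta(\xi)<\xi$. As $Z\subset E$, $\beta_{\zeta(\xi)}\in e(r_\xi)$, and (a) gives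
$$r_\xi(\beta_\xi)=(p^*_\xi,\beta_{\zeta(\xi)}),\qquad|p^*_\xi|=m_\xi,\qquad r_\xi{\restriction}\beta_\xi\in P_{\beta_{\zeta(\xi)}+1}. \tag{3}$$

**Step 2: thinning out.** By Fodor's lemma $\zeta$ is constant on a stationary set. There are countably many possibilities for $m_\xi$, $p_\xi$, $p^*_\xi$ and for the value of $h_{\gamma_\xi}|m_\xi$ decided by $r_\xi$ (Lemma 9.3(ii)), and each $\operatorname{supp}(r_\xi)$ is bounded in $\beta$. So there is an uncountable set $T$ of limit ordinals on which $\zeta(\xi)=\zeta$, $m_\xi=m$, $p_\xi=p$, $p^*_\xi=p^*$ and the decided value of $h_{\gamma_\xi}|m$ are constant, and $\operatorname{supp}(r_\xi)\subset\beta_{\xi'}$ for $\xi<\xi'$ in $T$.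

**Step 3: gluing two conditions.** As $P_{\beta_\zeta+1}$ is ccc by (I2), there are $\xi<\xi'$ in $T$ and $\rho\in P_{\beta_\zeta+1}$ below $r_\xi{\restriction}\beta_\xi$ and $r_{\xi'}{\restriction}\beta_{\xi'}$. Let $\varepsilon=\max e(r_\xi)<\beta_{\xi'}$ and
$$r=\rho\ ^\frown\ r_\xi{\restriction}(\beta_\zeta,\beta_{\xi'})\ ^\frown\ \langle\beta_{\xi'},(p^*,\varepsilon)\rangle\ ^\frown\ r_{\xi'}{\restriction}(\beta_{\xi'},\beta).$$
Since $\rho\le r_\xi{\restriction}\beta_\xi=r_\xi{\restriction}(\beta_\zeta+1)$ and $\operatorname{supp}(r_\xi)\subset\beta_{\xi'}$, we have $r{\restriction}\beta_{\xi'}\le r_\xi$. Since $\operatorname{supp}(r_{\xi'})\cap\beta_{\xi'}\subset\beta_\zeta+1$, we have $r{\restriction}\beta_{\xi'}\le\rho\le r_{\xi'}{\restriction}\beta_{\xi'}$. Both $\beta_\zeta$ and $\varepsilon$ are in $e(r_\xi)$ and $\beta_\zeta<\beta_\xi\le\varepsilon$, so by Lemma 9.3(i) $r{\restriction}\beta_{\xi'}$ forces $h_{\beta_\zeta}\subset_mh_\varepsilon$. As $|p^*|=m$, it forces $(p^*,\varepsilon)\le(p^*,\beta_\zeta)=r_{\xi'}(\beta_{\xi'})$. So $r$ is a condition and $r\le r_\xi,r_{\xi'}$.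

**Step 4: agreement.** By Lemma 9.3(i) for $r_\xi$, $r$ forces $h_{\gamma_\xi}\subset_mh_\varepsilon$. By (Q1) and $|p^*|=m$, it forces $h_\varepsilon\subset_mh_{\beta_{\xi'}}$. By Lemma 9.3(i) for $r_{\xi'}$, it forces $h_{\beta_{\xi'}}\subset_mh_{\gamma_{\xi'}}$ if $\beta_{\xi'}\le\gamma_{\xi'}$, and $h_{\gamma_{\xi'}}\subset_mh_{\beta_{\xi'}}$ otherwise. In the first case $h_{\gamma_\xi}\subset_mh_{\gamma_{\xi'}}$. In the second, both are $\subset_mh_{\beta_{\xi'}}$. In either case $h_{\gamma_\xi}$ and $h_{\gamma_{\xi'}}$ agree on their common domain outside $m$. Below $m$ they coincide by the choice of $T$. By (Q2), $r$ forces $\dot q_\xi=(p,\gamma_\xi)$ and $\dot q_{\xi'}=(p,\gamma_{\xi'})$ to be compatible, a contradiction. $\square$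

The Hausdorff example of Section 5 is not contradicted: there no member of the sequence is generic over the earlier ones, so Step 3 has no analogue.

## 10. The five hypotheses

At $\beta=1$ everything is clear. In particular $\mathrm{Fn}(\lambda\times\omega,\omega)=\bigcup_{\alpha<\lambda}\mathrm{Fn}(\alpha\times\omega,\omega)$, and $c_\alpha$ is Cohen over $V_{\alpha,1}$. Below, "successor" means passing from $\beta\ge1$ to $\beta+1$.

**(I2).** FS iterations of ccc posets are ccc. The posets $\mathbb M(U)$ and $R_\beta$ are $\sigma$-centered in the relevant models, since finitely many conditions with equal stems have a common extension, and $\mathbb Q_\beta$ is ccc by Proposition 9.1.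

**(I1).** At limits use Lemma 6.3(b), at successors Lemma 6.3(a). For limit $\beta$ the iterands are the same poset. For $\beta\in O$ they are the same poset, or the smaller one is $\{1_{R_\beta}\}$, whose only maximal antichain is maximal in $R_\beta$. For Mathias–Prikry steps use Lemma 7.1(1).

**(I5).** At limits $\beta$ nothing new is required. When $h_\beta$ is added, use (Q1) if $\beta$ is limit, and $h_{\beta^-}\subset_0h_\beta$ with transitivity if $\beta$ is nonlimit.

**(I3).** For limit $\beta$, $P_{\lambda,\beta}=\bigcup_{1\le\gamma<\beta}P_{\lambda,\gamma}$. At successors let $(r,\dot q)\in P_{\lambda,\beta+1}$.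

*Limit $\beta$ (step to $\beta+1$).* Extend $r$ to $r'\in\bigcup_{\alpha<\lambda}P_{\alpha,\beta}$ deciding $\dot q\in3^{<\omega}\times(E\cap\beta)$. With the decided value, $r'$ gives an extension of $(r,\dot q)$ in some $P_{\alpha,\beta+1}$.

*Mathias–Prikry step, $\dot q=(\dot s,\dot u)$.* Changing $\dot u$ to $\omega$ on conditions incompatible with $r$, we may assume $\dot u$ is forced to be a real. Let $r'\le r$ in $\bigcup_{\alpha<\lambda}P_{\alpha,\beta}$ decide $\dot s=s$, and let $\alpha<\lambda$ be such that $r'\in P_{\alpha,\beta}$ and $\dot u$ is equivalent to a $P_{\alpha,\beta}$-name $\dot y$. Then $r'\Vdash_{P_{\lambda,\beta}}(s,\dot y)\in\mathbb M(U_{\lambda,\beta})$. Since $U_{\alpha,\beta}$ is an ultrafilter of $V_{\alpha,\beta}$ contained in $U_{\lambda,\beta}$, we have $U_{\lambda,\beta}\cap V_{\alpha,\beta}=U_{\alpha,\beta}$. Hence $r'\Vdash_{P_{\alpha,\beta}}(s,\dot y)\in\mathbb M(U_{\alpha,\beta})$, because an extension of $r'$ in $P_{\alpha,\beta}$ forcing the contrary would lie in a $P_{\lambda,\beta}$-generic filter. So $(r',(s,\dot y))\in P_{\alpha,\beta+1}$ extends $(r,\dot q)$.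

*$\beta\in O$.* Here $\dot q$ is a name for an element of $R_\beta\in V_{\alpha_\beta,\beta}$. Some $r'\le r$ forces $\dot q$ to equal a given $P_{\alpha_\beta,\beta}$-name. Extending further, $r'\in P_{\alpha,\beta}$ for some $\alpha$ with $\alpha_\beta<\alpha<\lambda$. As in the previous case, $r'$ forces over $P_{\alpha,\beta}$ that this name is in $R_\beta$.

**(I4).** *Limit $\beta$.* Suppose $p'\in P_{\alpha+1,\beta}$ forces $c_\alpha(k)\le\dot f(k)$ for all $k>n$, where $\dot f$ is a $P_{\alpha,\beta}$-name for an element of $\omega^\omega$. Let $p'\in P_{\alpha+1,\gamma}$, $1\le\gamma<\beta$, and take a generic containing $p'$. In $V_{\alpha,\gamma}$ let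
$$g(k)=\min\{j:\exists q\in P_{\alpha,\beta}\ (q{\restriction}\gamma\in G_{\alpha,\gamma}\text{ and }q\Vdash\dot f(k)=j)\}.$$
The set is nonempty, since below any condition of $P_{\alpha,\gamma}$ there is the restriction of some $q\in P_{\alpha,\beta}$ deciding $\dot f(k)$. By (I4) at $\gamma$ there is $k>n$ with $g(k)<c_\alpha(k)$. Let $q$ witness $g(k)=j$, and let $r'\in G_{\alpha+1,\gamma}$, $r'\le p',q{\restriction}\gamma$, force $j<c_\alpha(k)$. Then $r'^\frown q{\restriction}[\gamma,\beta)\in P_{\alpha+1,\beta}$ extends $p'$ and $q$ and forces $\dot f(k)=j<c_\alpha(k)$, a contradiction.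

*Successor with rows $\alpha,\alpha+1$ using the same poset $Q\in V_{\alpha,\beta}$* ($\beta$ limit, or $\beta\in O$ and $\alpha>\alpha_\beta$). Given a $Q$-name $\dot f\in V_{\alpha,\beta}$, $q\in Q$ and $n$, the function $g(k)=\min\{j:\exists q'\le q\ (q'\Vdash\dot f(k)=j)\}$ is in $V_{\alpha,\beta}$. Choose $k>n$ with $g(k)<c_\alpha(k)$ and $q'\le q$ forcing $\dot f(k)=g(k)<c_\alpha(k)$. So such $q'$ are dense. Since the $Q$-generic is generic over $V_{\alpha+1,\beta}$, it contains one for each $n$.

*$\beta\in O$, $\alpha\le\alpha_\beta$.* Here $V_{\alpha,\beta+1}=V_{\alpha,\beta}$.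

*Mathias–Prikry step.* By Lemma 7.1(2), for each name $\dot f\in V_{\alpha,\beta}$ and $n$, densely many conditions of $\mathbb M(U_{\alpha+1,\beta})$ lie below some $(s',w)\in\mathbb M(U_{\alpha,\beta})$ forcing $\dot f(k)=j<c_\alpha(k)$ for some $k>n$. Such an $(s',w)$ then lies in the row-$\alpha$ generic filter.

This completes the recursion. Since $\kappa$ is a limit, (I1)–(I5) also hold at $\beta=\kappa$.

## 11. Proof of Theorem 3.1: the model $V_{\lambda,\kappa}$

Work in $W=V_{\lambda,\kappa}$, an extension by the ccc poset $P_{\lambda,\kappa}$. Cardinals and cofinalities are preserved.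

**Step 1: locating reals.** By the paragraph on names for reals, every real of $W$ has a $P_{\alpha,\kappa}$-name for some $\alpha<\lambda$, built from countably many conditions. These have finite supports, and $\mathrm{cf}\,\kappa>\omega$, so the real lies in $V_{\alpha,\beta}$ for some $\beta<\kappa$. As $\lambda<\kappa$ are regular, fewer than $\lambda$ reals lie in a common $V_{\alpha,\beta}$ with $\alpha<\lambda$, $\beta<\kappa$, and fewer than $\kappa$ reals lie in a common $V_{\lambda,\beta}$ with $\beta<\kappa$.

**Step 2: $\mathfrak b=\lambda$.** Each $f\in W\cap\omega^\omega$ is in some $V_{\alpha,\kappa}$, $\alpha<\lambda$, and does not dominate $c_\alpha$ by (I4). So $\{c_\alpha:\alpha<\lambda\}$ is unbounded and $\mathfrak b\le\lambda$. Conversely, fewer than $\lambda$ functions lie in one $V_{\alpha,\beta}$ with $\alpha<\lambda$, $\beta<\kappa$. There is $\beta'\in O$, $\beta'\ge\beta$, with $\alpha_{\beta'}=\alpha$, and $e_{\beta'}\in W$ dominates them. So $\mathfrak b\ge\lambda$.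

**Step 3: $\mathfrak d=\kappa$.** By the same argument $\{e_\beta:\beta\in O\}$ is dominating, so $\mathfrak d\le\kappa$. Conversely, fewer than $\kappa$ functions lie in some $V_{\lambda,\gamma}$ with $\gamma\in E$ nonlimit. The increasing enumeration of $d_\gamma$ is not dominated by any $f\in V_{\lambda,\gamma}$: the stem of any condition can first be made arbitrarily long, and then $(s,u)$ extends to a condition whose next stem element, the one with index $|s|$, exceeds $f(|s|)$. So $\mathfrak d\ge\kappa$.

**Step 4: the deciding tower.** Let $E'$ be the set of nonlimit $\gamma\in E$. It is cofinal in $\kappa$ and has order type $\kappa$. We claim that $\langle h_\gamma:\gamma\in E'\rangle$ is a deciding tower. (T1) is (I5). For (T2), let $\gamma_1<\gamma$ be in $E'$. Then $\gamma_1\le\gamma^-$, so $u_{\gamma^-}\subset^*u_{\gamma_1}$. By Lemma 8.1, $h_\gamma$ takes each value infinitely often on $u_{\gamma^-}$, hence on $u_{\gamma_1}$. For (T3), let $s\subset\omega$ be in $W$. By Step 1, $s\in V_{\lambda,\gamma}$ for some $\gamma\in E'$. As $U_{\lambda,\gamma}$ is an ultrafilter of $V_{\lambda,\gamma}$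 and $d_\gamma$ is almost contained in each of its members, $u_\gamma\subset d_\gamma$ is $\subset^*s$ or $\subset^*\omega\setminus s$.

By Proposition 2.4, $A$ and its almost clopen complement $B$ are simple of type $\kappa>\lambda=\mathfrak b$, and $x_A$ is generated by the $\subset^*$-decreasing sequence $\langle u_\gamma:\gamma\in E'\rangle$ of length $\kappa$ (together with the cofinite sets).

**Step 5: the value of $\mathfrak c$.** Let $\mu=\mu^{\aleph_0}\ge\kappa$; then $\mathfrak c\le\mu$ in $V$. First force with $\mathrm{Fn}(\mu\times\omega,2)$. Counting nice names, the extension satisfies $\mathfrak c=\mu=\mu^{\aleph_0}$, and $\lambda<\kappa$ are still regular. Run the construction over this model; the whole forcing is ccc.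

By induction on $\beta$, $P_{\lambda,\beta}$ has a dense subset $D_\beta$ of size $\le\mu$. At $\beta=1$ this is clear. At limits take unions of at most $\kappa\le\mu$ sets. At successors, elements of the iterand are coded by reals or by elements of $3^{<\omega}\times\kappa$. So by ccc it suffices to use pairs $(r,\dot q)$ with $r\in D_\beta$ and $\dot q$ one of the at most $\mu^{\aleph_0}=\mu$ nice names built from $D_\beta$. Counting nice names for reals once more, $\mathfrak c\le\mu$ in $W$. Also $\mathfrak c\ge\mu$, since there were $\mu$ reals already and cardinals are preserved. $\blacksquare$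

## 12. The possible pairs of cardinals, and the ultrafilter $x_A$

The statements of this section are not needed for Theorem 3.1.

**Range of the theorem.** If $A$ is simple of type $\kappa>\mathfrak b$, then $\kappa=\mathfrak d$ by the known result quoted in Section 3. For cardinals $\lambda<\kappa$ there is a ccc extension with $\mathfrak b=\lambda$ and a simple almost clopen set of type $\kappa$ if and only if $\lambda$ and $\kappa$ are regular and uncountable. Theorem 3.1 gives "if". For "only if": in the extension $\kappa$ is regular by definition and $\mathfrak b=\lambda$ is regular and uncountable. A cardinal regular in an extension is regular in $V$, and ccc extensions preserve $\omega_1$.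

**Proposition 12.1 (ZFC).** If $A$ is a simple almost clopen set of type $\kappa>\mathfrak b$, then $x=x_A$ is a P-point. Moreover every family of fewer than $\kappa$ members of $x$ has an infinite pseudointersection.

Here a pseudointersection of a family is a set $\subset^*$ every member.

*Proof.* Let $\langle a_\alpha:\alpha<\kappa\rangle$ witness simplicity and let $B$ be the complement.

**Step 1: preparation.** The sets $A\setminus\{x\}$ and $B\setminus\{x\}$ are open and disjoint with union $\mathbb N^*\setminus\{x\}$, and $x$ is interior neither to $A$ nor to $B$. So no member of $\mathcal I_A\cup\mathcal I_B$ belongs to $x$. If $a\in\mathcal I_A$, $b\in\mathcal I_B$, then $(a\cap b)^*\subset A\cap B=\{x\}$ and $x\notin a^*$, so $a\cap b$ is finite.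

Let $c\notin x$. Then $c^*$ is the disjoint union of the clopen sets $c^*\cap A=c_1^*$ and $c^*\cap B$, with $c_1\in\mathcal I_A$. So there is $\alpha<\kappa$ with $c_1\subset^*a_\alpha$, hence $c\setminus a_\alpha\in\mathcal I_B$. This persists for larger $\alpha$. As $\kappa$ is regular, for fewer than $\kappa$ sets $c\notin x$ one $\alpha$ serves all.

**Step 2: pseudointersections.** Given fewer than $\kappa$ sets $s\in x$, there is one $\alpha$ with $(\omega\setminus s)\setminus a_\alpha\in\mathcal I_B$ for all of them. The set $a_{\alpha+1}\setminus a_\alpha$ is infinite and lies in $\mathcal I_A$. Its part outside $s$ is contained in $(\omega\setminus s)\setminus a_\alpha$, so it lies in $\mathcal I_A\cap\mathcal I_B$ and is finite. So $a_{\alpha+1}\setminus a_\alpha\subset^*s$ for all of them.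

**Step 3: setting up the P-point property.** Let $\{c_n\}$ partition $\omega$ with each $c_n\notin x$. Since $\kappa>\mathfrak b\ge\omega_1$, choose $\alpha$ with $y_n:=c_n\setminus a_\alpha\in\mathcal I_B$ for all $n$, and let $Y=\omega\setminus a_\alpha=\bigcup_ny_n$. Let $\{g_\xi:\xi<\mathfrak b\}$ be an unbounded family of increasing functions. It is unbounded on every infinite $D\subset\omega$: if $f\in\omega^D$ bounded all $g_\xi{\restriction}D$ modulo finite, then $n\mapsto f(\min(D\setminus n))$ would bound all $g_\xi$. Let $G_\xi=\bigcup_n\{k\in y_n:k\le g_\xi(n)\}$, so $G_\xi\cap c_n$ is finite for each $n$. If some $G_\xi\in x$, we are done.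

**Step 4: some $G_\xi$ is in $x$.** Suppose not. As $\kappa>\mathfrak b$ is regular, there is $\alpha'\ge\alpha$ with $G_\xi\setminus a_{\alpha'}\in\mathcal I_B$ for all $\xi<\mathfrak b$. Let $d=(a_{\alpha'+1}\setminus a_{\alpha'})\cap Y$. Since $a_\alpha\subset^*a_{\alpha'}$, only finitely many points of $a_{\alpha'+1}\setminus a_{\alpha'}$ lie outside $Y$, so $d$ is infinite, and $d\in\mathcal I_A$. Each $d\cap y_n$ is finite, being in $\mathcal I_A\cap\mathcal I_B$, so $D=\{n:d\cap y_n\ne\emptyset\}$ is infinite. Pick $\xi$ with $g_\xi(n)\ge\max(d\cap y_n)$ for infinitely many $n\in D$. For these $n$ we have $\emptyset\ne d\cap y_n\subset G_\xi$. So $d\cap G_\xi$ is infinite. It is contained in $G_\xi\setminus a_{\alpha'}\in\mathcal I_B$ and in $d\in\mathcal I_A$, which contradicts Step 1. $\square$
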